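\title{A shifted Heintze--Karcher inequality without static convexity}

\begin{abstract}
Let $\Omega$ be a bounded domain in hyperbolic space $\mathbb{H}^{n+1}$ with smooth boundary $\Sigma$, let $r$ be the distance from a fixed point, $u=\langle \sinh r\,\partial_r,\nu\rangle$ the support function and $H$ the normalized mean curvature of $\Sigma$. We prove that for $|\varepsilon|\le 1$ the condition $H>\varepsilon$ implies
$\int_\Sigma \frac{\cosh r-\varepsilon u}{H-\varepsilon}\,d\mu\ge (n+1)\int_\Omega\cosh r\,dv$, with equality exactly for geodesic balls. The static convexity under which Li, Wei and Xu proved this inequality is therefore not needed in hyperbolic space, which answers their question in its main case. The same holds for every real $\varepsilon$ if $\cosh r-\varepsilon u>0$ on $\Sigma$. The proof projects the hyperboloid model to a Euclidean space and sweeps out the domain by line segments. A second argument, based on the geodesics of a Randers metric, gives the inequality in sub-static manifolds with a conformal vector field.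
\end{abstract}

\section{The inequality and the question}\label{sec:intro}

\subsection*{Setting}
Throughout, $n\ge 2$. A \emph{domain} is a connected open set, and a domain $\Omega$ in a Riemannian manifold $(M^{n+1},\bar g)$ has \emph{smooth boundary} if $\Sigma=\partial\Omega$ is a smooth embedded hypersurface and $\Omega$ lies locally on one side of it. We write $\nu$ for the outward unit normal, $g$ for the induced metric, $h(e,e')=\langle\bar\nabla_e\nu,e'\rangle$ for the second fundamental form, $\kappa_1,\dots,\kappa_n$ for the principal curvatures, and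
\[
H=\frac1n\sum_{i=1}^n\kappa_i
\]
for the normalized mean curvature. With this sign the boundary of a geodesic ball in hyperbolic space has positive principal curvatures. The area and volume elements are $d\mu$ and $dv$.

Let $M^{n+1}=[0,\bar r)\times N$ carry a warped product metric $\bar g=dr^2+\lambda(r)^2g_N$, where $(N,g_N)$ is a closed $n$-manifold, and put
\[
V=\lambda'(r),\qquad W=\lambda(r)\,\partial_r,\qquad u=\langle W,\nu\rangle \ \text{ on }\Sigma .
\]
The field $W$ is conformal: $\mathcal{L}_W\,dr^2=2\lambda'dr^2$ and $\mathcal{L}_W(\lambda^2g_N)=2\lambda'\lambda^2g_N$, so $\mathcal{L}_W\bar g=2V\bar g$. It plays the role of the position vector of Euclidean space, where $\lambda=r$ and $V=1$, and $u$ plays the role of the support function. The manifold is \emph{sub-static with potential $V$} if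
\begin{equation}\label{eq:substatic}
P:=(\bar\Delta V)\,\bar g-\bar\nabla^2V+V\,\mathrm{Ric}_{\bar g}\ \ge\ 0 ,
\end{equation}
and a hypersurface $\Sigma$ on which $V>0$ is \emph{static-convex} if
\begin{equation}\label{eq:staticconvex}
h\ \ge\ \frac{V_\nu}{V}\,g,\qquad V_\nu:=\bar\nabla_\nu V .
\end{equation}
Both conditions have a direct meaning. Under a conformal change $e^{2\varphi}\bar g$ the principal curvatures become
\begin{equation}\label{eq:conformal}
e^{-\varphi}(\kappa_i+\partial_\nu\varphi),
\end{equation}
which for $\varphi=-\log V$ is $V\kappa_i-V_\nu$. Thus \eqref{eq:staticconvex} says that $\Sigma$ is convex in the metric $V^{-2}\bar g$. The tensor $P$ is the curvature term in the rate of change of $H$ when $\Sigma$ moves with velocity $-V\nu$; see Lemma~\ref{lem:evolution}.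

The basic example is hyperbolic space $\mathbb{H}^{n+1}$ with $r=\mathrm{dist}(\cdot,p)$ for a fixed point $p$. Here $\lambda=\sinh r$ and $V=\cosh r$, and $\bar\nabla^2V=V\bar g$, $\mathrm{Ric}=-n\bar g$ give $P=0$. Since $W=\bar\nabla V$, static convexity reads $\kappa_i\ge u/V$ for all $i$.

The inequality studied in this paper depends on a real parameter $\varepsilon$:
\begin{equation}\label{eq:HK}
\int_\Sigma\frac{V-\varepsilon u}{H-\varepsilon}\,d\mu\ \ge\ (n+1)\int_\Omega V\,dv .
\end{equation}
Li, Wei and Xu proved the following; we quote only the part of their theorem that concerns domains with $\partial\Omega=\Sigma$.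

\begin{theorem}[Li--Wei--Xu \cite{LWX}]\label{thm:LWX}
Let the warped product $M^{n+1}$ be sub-static with potential $V=\lambda'$. Let $\Omega\subset M$ be a bounded domain with connected, static-convex boundary $\Sigma$ on which $V>0$, and let $\varepsilon\in\mathbb{R}$ satisfy
\begin{equation}\label{eq:star}
(V-\varepsilon u)(H-\varepsilon)>0\quad\text{everywhere on }\Sigma .
\end{equation}
Then \eqref{eq:HK} holds. If \eqref{eq:staticconvex} is strict at some point of $\Sigma$ and equality holds in \eqref{eq:HK}, then $\Sigma$ is umbilic and has constant mean curvature.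
\end{theorem}

In $\mathbb{H}^{n+1}$ and for $|\varepsilon|\le1$ the numerator is positive on every hypersurface, because $|u|\le\sinh r$ gives
\begin{equation}\label{eq:numerator}
V-\varepsilon u\ \ge\ \cosh r-|\varepsilon|\sinh r\ \ge\ e^{-r}>0 .
\end{equation}
So \eqref{eq:star} reduces to $H>\varepsilon$. For three values of $\varepsilon$ the inequality is known in $\mathbb{H}^{n+1}$ under this condition alone, for bounded domains with smooth boundary: for $\varepsilon=0$ and $H>0$ it is due to Brendle, with equality exactly for geodesic spheres, and it holds for $\varepsilon=1$, $H>1$ and for $\varepsilon=-1$, $H>-1$. This leads to the question posed in \cite{LWX}.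

\begin{quote}
\textbf{Question.} For $\varepsilon\notin\{-1,0,1\}$, is static convexity needed in Theorem~\ref{thm:LWX}? In particular, does \eqref{eq:HK} hold in $\mathbb{H}^{n+1}$ for every $\varepsilon\in(-1,0)\cup(0,1)$ and every bounded domain with smooth connected boundary on which $H>\varepsilon$?
\end{quote}

\subsection*{What the inequality measures}
Two identities in $\mathbb{H}^{n+1}$, derived in Section~\ref{sec:model}, explain the shape of \eqref{eq:HK}: $\operatorname{div}W=(n+1)V$ and $\Delta_\Sigma V=n(V-Hu)$. Integrating them gives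
\begin{equation}\label{eq:minkowski}
\int_\Sigma u\,d\mu=(n+1)\int_\Omega V\,dv,\qquad \int_\Sigma (V-Hu)\,d\mu=0 .
\end{equation}
Since $\frac{V-\varepsilon u}{H-\varepsilon}=u+\frac{V-Hu}{H-\varepsilon}$, we obtain
\begin{equation}\label{eq:deficit}
\int_\Sigma\frac{V-\varepsilon u}{H-\varepsilon}\,d\mu-(n+1)\int_\Omega V\,dv=\int_\Sigma\frac{V-Hu}{H-\varepsilon}\,d\mu .
\end{equation}
The function $V-Hu$ has mean zero, and \eqref{eq:HK} says that its mean becomes nonnegative when points of small mean curvature receive more weight. If $H$ is a constant different from $\varepsilon$, the right side of \eqref{eq:deficit} vanishes. In particular every geodesic ball, whatever its center, gives equality for every $\varepsilon\ne H$, and the constant $n+1$ is sharp.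

With the same equality cases for all $\varepsilon$ and three values at which no convexity is needed, one would guess that it is not needed in between. The three cases do not give this by comparing integrands: the $\varepsilon$-derivative of $\frac{V-\varepsilon u}{H-\varepsilon}$ is $\frac{V-Hu}{(H-\varepsilon)^2}$, and by \eqref{eq:minkowski} its numerator changes sign unless it vanishes identically. The question also has content, since large mean curvature does not imply static convexity. The boundary of a tube of small radius $\delta$ around a geodesic circle of radius $\rho$ in a totally geodesic plane has $n-1$ principal curvatures equal to $\coth\delta$. The last one stays bounded as $\delta\to0$ and tends to $-\coth\rho<-1<u/V$ on the side facing the center of the circle.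

\subsection*{Results}
The guess is correct. In Theorems~\ref{thm:main} and~\ref{thm:all}, $\Sigma$ need not be connected and $p$ need not lie in $\Omega$.

\begin{theorem}\label{thm:main}
Let $|\varepsilon|\le1$ and let $\Omega\subset\mathbb{H}^{n+1}$ be a bounded domain with smooth boundary $\Sigma$ on which $H>\varepsilon$. Then \eqref{eq:HK} holds, with equality if and only if $\Omega$ is a geodesic ball, with arbitrary center.
\end{theorem}

For $|\varepsilon|\le 1$ every geodesic ball satisfies the hypothesis, since its mean curvature is $\coth R>1$. By \eqref{eq:numerator}, Theorem~\ref{thm:main} is a special case of the next statement.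

\begin{theorem}\label{thm:all}
Let $\varepsilon\in\mathbb{R}$ and let $\Omega\subset\mathbb{H}^{n+1}$ be a bounded domain with smooth boundary $\Sigma$ on which $V-\varepsilon u>0$ and $H>\varepsilon$. Then \eqref{eq:HK} holds, with equality if and only if $\Omega$ is a geodesic ball.
\end{theorem}

For connected $\Sigma$ and $\varepsilon\le1$ the hypotheses of Theorem~\ref{thm:all} are equivalent to \eqref{eq:star}. Indeed, under \eqref{eq:star} the function $V-\varepsilon u$ has no zero and so has constant sign, and at a point of $\overline\Omega$ farthest from $p$ we have $\nu=\partial_r$ and $V-\varepsilon u=\cosh r-\varepsilon\sinh r>0$. The only case of \eqref{eq:star} in $\mathbb{H}^{n+1}$ left out is $\varepsilon>1$ with both factors negative, and we make no claim about it.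

The third result leaves hyperbolic space. It needs no warped product structure, only the pair $(V,W)$.

\begin{theorem}\label{thm:substatic}
Let $(M^{n+1},\bar g)$ be a Riemannian manifold without boundary, $n\ge 2$. Let $V\in C^\infty(M)$ satisfy \eqref{eq:substatic}, and let $W$ be a vector field with $\mathcal{L}_W\bar g=2V\bar g$. Let $\varepsilon\in\mathbb{R}$ and let $\Omega$ be a relatively compact domain with smooth boundary $\Sigma$ such that $V>|\varepsilon|\,|W|$ on $\overline\Omega$ and $H>\varepsilon$ on $\Sigma$. Then \eqref{eq:HK} holds with $u=\langle W,\nu\rangle$. If equality holds, then $\Sigma$ is umbilic and $P(\nu,\nu)=0$ on $\Sigma$.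
\end{theorem}

This applies to sub-static warped products, away from a possible boundary $\{r=0\}$, whenever $\lambda'>|\varepsilon|\lambda$ on $\overline\Omega$; no convexity is required.

Both proofs sweep out $\Omega$ by curves that start on $\Sigma$ with velocity $-V\nu+\varepsilon W$ and bound the weighted volume swept before the curves focus. In hyperbolic space a linear projection turns $V\,dv$ into Lebesgue measure and the curves into line segments, and the proof becomes elementary (Sections~\ref{sec:model}--\ref{sec:proof}). In the setting of Theorem~\ref{thm:substatic} the curves are geodesics of a Randers metric (Section~\ref{sec:substatic}).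

\section{The hyperboloid model}\label{sec:model}

Let $\mathbb{R}^{n+1,1}$ be Minkowski space with inner product $\langle\cdot,\cdot\rangle$ of signature $(-,+,\dots,+)$, and let $\mathbb{H}^{n+1}$ be the sheet of $\{X:\langle X,X\rangle=-1\}$ that contains $p$; points are regarded as vectors. The tangent space at $X$ is $X^\perp$, the tangential part of a vector $a$ is $a+\langle a,X\rangle X$, and $\bar\nabla$ is the tangential part of the flat derivative $\partial$. The unit speed geodesic from $c$ in the direction of a unit vector $\zeta\in c^\perp$ is $s\mapsto\cosh s\,c+\sinh s\,\zeta$. Hence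
\[
\phi_c(X):=-\langle X,c\rangle=\cosh\mathrm{dist}(X,c),\qquad \bar\nabla\phi_c=\phi_cX-c .
\]
For $c=p$ this gives
\begin{equation}\label{eq:VWu}
V=-\langle X,p\rangle,\qquad W=VX-p,\qquad u=-\langle\nu,p\rangle .
\end{equation}
Differentiating, $\partial_eW=e(V)X+Ve$ has tangential part $Ve$. So $\bar\nabla W=V\,\mathrm{id}$ and $\operatorname{div}W=(n+1)V$.

\medskip\noindent\textbf{Hypersurfaces.}
Regard the position $X$ and the normal $\nu$ as maps $\Sigma\to\mathbb{R}^{n+1,1}$, and let $e_1,\dots,e_n$ be an orthonormal basis of principal directions at a point. Since $\langle\partial_e\nu,X\rangle=-\langle\nu,e\rangle=0$, the flat derivative of $\nu$ is already tangential, and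
\begin{equation}\label{eq:weingarten}
\partial_{e_i}X=e_i,\qquad \partial_{e_i}\nu=\kappa_ie_i .
\end{equation}
If $\beta$ is a geodesic of $\Sigma$ with unit tangent $e$, then $\beta''$ is a combination of $X$ and $\nu$ with $\langle\beta'',X\rangle=-1$ and $\langle\beta'',\nu\rangle=-h(e,e)$, so $\beta''=X-h(e,e)\nu$. Pairing with $-c$ gives
\begin{equation}\label{eq:hessian}
\nabla^2_\Sigma\phi_c=\phi_c\,g+\langle\nu,c\rangle\,h .
\end{equation}
For $c=p$ this is $\nabla_\Sigma^2V=Vg-uh$, with trace $\Delta_\Sigma V=n(V-Hu)$.

\medskip\noindent\textbf{Geodesic spheres.}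
A point of the sphere with center $c$ and radius $R$ is $x=\cosh R\,c+\sinh R\,\zeta$, and the outer normal of the ball at $x$ is the velocity of the radial geodesic,
\begin{equation}\label{eq:sphere}
N=\sinh R\,c+\cosh R\,\zeta=\coth R\;x-\frac{c}{\sinh R}.
\end{equation}
By \eqref{eq:weingarten} all principal curvatures equal $\coth R$.

\medskip\noindent\textbf{The projection.}
Let $\pi:\mathbb{R}^{n+1,1}\to p^\perp\cong\mathbb{R}^{n+1}$, $\pi(a)=a+\langle a,p\rangle p$, be the linear projection with kernel $\mathbb{R}p$. Its restriction to $\mathbb{H}^{n+1}$ is a diffeomorphism onto the Euclidean space $p^\perp$, which sends $\cosh r\,p+\sinh r\,\theta$ to $\sinh r\,\theta$. In polar coordinates with radius $\sinh r$, Lebesgue measure is $\sinh^nr\,d(\sinh r)\,d\theta=\cosh r\,\sinh^nr\,dr\,d\theta=V\,dv$. Therefore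
\begin{equation}\label{eq:volume}
\int_\Omega V\,dv=|\pi(\Omega)|,
\end{equation}
the Euclidean volume of the projected domain.

\medskip\noindent\textbf{The area formula.}
We use it in the following form. Let $\Phi:D\to M$ be a smooth map between Riemannian manifolds of equal dimension, $A\subset D$ a Borel set, $w\ge0$ a continuous function on $M$, and $G\subset\Phi(A)$ an open set. Then $\int_Gw\le\int_A(w\circ\Phi)\,|\det d\Phi|$. No injectivity is needed: points covered several times are counted several times on the right.

\section{Sweeping out the domain by segments}\label{sec:sweep}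

\subsection*{The Euclidean template}
Let $\Omega\subset\mathbb{R}^{n+1}$ be a bounded domain with $H>0$, and consider $(x,\ell)\mapsto x-\ell\nu(x)$ on $\Sigma\times[0,\infty)$. Its Jacobian is $\prod_i|1-\kappa_i\ell|$. A point $y\in\Omega$ is reached from a nearest boundary point $x$ at $\ell=|x-y|$, and there $\kappa_i\le1/\ell$ because the ball around $y$ of radius $\ell$ touches $\Sigma$ from inside at $x$. So $\Omega$ is covered while all factors are nonnegative, the product is at most $(1-H\ell)^n$ by the inequality of arithmetic and geometric means, and integrating over $0\le\ell\le1/H$ gives $(n+1)|\Omega|\le\int_\Sigma H^{-1}d\mu$.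

The literal analog in $\mathbb{H}^{n+1}$ is the geodesic map $\cosh t\,x-\sinh t\,\nu$, with Jacobian factors $\cosh t-\kappa_i\sinh t$. It sees neither the weight $V$ nor the shift $\varepsilon$. What we want is a map whose Jacobian has the factors $1-(\kappa_i-\varepsilon)\ell$ and whose target measure is $V\,dv$. By \eqref{eq:weingarten} the vector $Z=\nu-\varepsilon X$ satisfies $\partial_{e_i}Z=(\kappa_i-\varepsilon)e_i$, so $X-\ell Z$ has the right derivatives. It leaves the hyperboloid, but by \eqref{eq:volume} only the projection matters. We define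
\begin{equation}\label{eq:Phi}
\Phi:\Sigma\times[0,\infty)\to p^\perp,\qquad \Phi(x,\ell)=\pi\bigl(x-\ell\,(\nu(x)-\varepsilon x)\bigr),
\end{equation}
and write $f=V-\varepsilon u$.

\subsection*{The map on a geodesic sphere}
Let $\Sigma$ be the sphere with center $c$ and radius $R$, with $\nu=N$, and assume $k:=\coth R>\varepsilon$. Put
\[
m(R)=\cosh R-\varepsilon\sinh R=(k-\varepsilon)\sinh R .
\]
By \eqref{eq:sphere}, $\nu-\varepsilon x=(k-\varepsilon)x-c/\sinh R$, so
\begin{equation}\label{eq:focus}
\Phi(x,\ell)=\bigl(1-(k-\varepsilon)\ell\bigr)\,\pi(x)+(k-\varepsilon)\ell\;\frac{\pi(c)}{m(R)} .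
\end{equation}
As $\ell$ runs from $0$ to $1/(k-\varepsilon)$, every point $\pi(x)$ moves along the segment to the common \emph{focus} $\pi(c)/m(R)$. For $c=p$ the projected sphere is the round sphere of radius $\sinh R$, the focus is the origin, and the segments are the radii. In that case $f=m(R)$, so $f/(H-\varepsilon)=\sinh R$, and \eqref{eq:HK} is the formula $\sinh R\cdot\sinh^nR\,|\mathbb{S}^n|=(n+1)|\pi(\Omega)|$ for the volume of a Euclidean ball as a union of cones.

Formula \eqref{eq:focus} also shows the one difference from the Euclidean template. For $c\ne p$ and $m(R)\neq1$ the focus is not the projected center $\pi(c)$. To reach a given point $y$, the balls centered at $y$ are the wrong test family; the right one consists of the balls whose focus is $\pi(y)$, and their centers move with the radius.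

\subsection*{The Jacobian}
The shift in the curvatures was built into $\Phi$. That the numerator $f$ of \eqref{eq:HK} appears as the remaining factor is the point of the construction.

\begin{lemma}\label{lem:jacobian}
For all $(x,\ell)\in\Sigma\times[0,\infty)$,
\[
|\det d\Phi_{(x,\ell)}|=|f(x)|\prod_{i=1}^n\bigl|1-(\kappa_i(x)-\varepsilon)\ell\bigr| .
\]
\end{lemma}

\begin{proof}
Since $\pi$ is linear, \eqref{eq:weingarten} gives $d\Phi(e_i)=(1-(\kappa_i-\varepsilon)\ell)\,\pi(e_i)$ and $d\Phi(\partial_\ell)=-\pi(Z)$. It remains to show $|\det(\pi e_1,\dots,\pi e_n,\pi Z)|=|f|$. Normalize the determinant of $\mathbb{R}^{n+1,1}$ to have absolute value $1$ on one, hence every, Lorentz-orthonormal basis. Using a basis that contains $p$, and subtracting multiples of $p$ from the other columns,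
\[
|\det(\pi e_1,\dots,\pi e_n,\pi Z)|=|\det(p,e_1,\dots,e_n,Z)| .
\]
By \eqref{eq:VWu}, $p=Vx-W=Vx-u\nu-\sum_i\langle W,e_i\rangle e_i$, so $p$ may be replaced by $Vx-u\nu$. In the Lorentz-orthonormal basis $(x,e_1,\dots,e_n,\nu)$ the vectors $Vx-u\nu$ and $Z=-\varepsilon x+\nu$ have coordinates $(V,-u)$ and $(-\varepsilon,1)$ in the plane of $x$ and $\nu$. Their determinant is $V-\varepsilon u$.
\end{proof}

\subsection*{Covering before focusing}
Let $\kappa_{\max}=\max_i\kappa_i$, a continuous function on $\Sigma$. If $H>\varepsilon$, then $\kappa_{\max}\ge H>\varepsilon$, and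
\[
A=\Bigl\{(x,\ell)\in\Sigma\times[0,\infty):\ \ell\le\frac1{\kappa_{\max}(x)-\varepsilon}\Bigr\}
\]
is a compact set on which all factors $1-(\kappa_i-\varepsilon)\ell$ are nonnegative.

\begin{lemma}\label{lem:cover}
If $H>\varepsilon$ on $\Sigma$, then $\pi(\Omega)\subset\Phi(A)$.
\end{lemma}

\begin{proof}
Fix $y\in\Omega$. For $R\ge0$ let $c_R\in\mathbb{H}^{n+1}$ be the point with $\pi(c_R)=m(R)\,\pi(y)$. It depends continuously on $R$, and $c_0=y$. The continuous function
\[
\rho(R)=\mathrm{dist}(c_R,\mathbb{H}^{n+1}\setminus\Omega)-R
\]
is positive at $R=0$. It is negative for $R>\operatorname{diam}\Omega$, since every point lies within $\operatorname{diam}\Omega$ of the complement of $\Omega$. So $\rho(R)=0$ for some $R>0$. Fix it and put $c=c_R$, $k=\coth R$. The open ball with center $c$ and radius $R$ lies in $\Omega$, and its boundary contains a point $x\notin\Omega$. This point is a limit of points of the ball, so $x\in\Sigma$.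

On $\Sigma$ we have $\phi_c\ge\cosh R$ with equality at $x$. The first order condition says that $\bar\nabla\phi_c(x)$, and with it the outer normal $N$ of the ball, is normal to $\Sigma$, so $N=\pm\nu(x)$. The radial geodesic from $c$ arrives at $x$ with velocity $N$ through points of $\Omega$. If $N=-\nu$, these points would lie on the outer side of $\Sigma$; hence $N=\nu(x)$. By \eqref{eq:sphere}, $\langle\nu,c\rangle=-\sinh R$, and the second order condition together with \eqref{eq:hessian} gives $0\le\cosh R\,g-\sinh R\,h$, that is, $\kappa_{\max}(x)\le k$.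

Consequently $k\ge\kappa_{\max}(x)>\varepsilon$, so $m(R)>0$ and $\ell_*=1/(k-\varepsilon)$ satisfies $(x,\ell_*)\in A$. The value $\Phi(x,\ell)$ depends only on $x$ and $\nu(x)=N$, so \eqref{eq:focus} applies and gives $\Phi(x,\ell_*)=\pi(c)/m(R)=\pi(y)$.
\end{proof}

The lemma asks nothing of the individual principal curvatures: the upper bound $\kappa_i\le k$ comes for free at a touching point, and no lower bound is needed.

\section{Proof of Theorem~\ref{thm:all}}\label{sec:proof}

\subsection*{The inequality}
By \eqref{eq:volume}, Lemma~\ref{lem:cover}, the area formula with $w=1$, Lemma~\ref{lem:jacobian} and $f>0$,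
\begin{equation}\label{eq:chain1}
\int_\Omega V\,dv\ \le\ \int_\Sigma f(x)\,I(x)\,d\mu,\qquad I(x)=\int_0^{1/(\kappa_{\max}-\varepsilon)}\prod_{i=1}^n\bigl(1-(\kappa_i-\varepsilon)\ell\bigr)\,d\ell .
\end{equation}
The $n$ factors are nonnegative with arithmetic mean $1-(H-\varepsilon)\ell$. The inequality of arithmetic and geometric means and $\kappa_{\max}\ge H>\varepsilon$ give
\begin{equation}\label{eq:chain2}
I(x)\le\int_0^{1/(\kappa_{\max}-\varepsilon)}\bigl(1-(H-\varepsilon)\ell\bigr)^nd\ell\le\int_0^{1/(H-\varepsilon)}\bigl(1-(H-\varepsilon)\ell\bigr)^nd\ell=\frac1{(n+1)(H-\varepsilon)} .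
\end{equation}
Multiplying by $f>0$ and integrating proves \eqref{eq:HK}.

\subsection*{Equality}
Geodesic balls give equality by \eqref{eq:minkowski} and \eqref{eq:deficit}. Conversely, assume equality in \eqref{eq:HK}.

\emph{Step 1: $\Sigma$ is umbilic.} The continuous nonnegative function $f\cdot\bigl(\frac1{(n+1)(H-\varepsilon)}-I\bigr)$ has integral zero, so it vanishes, and since $f>0$ both inequalities in \eqref{eq:chain2} are equalities at every point. The integrand $(1-(H-\varepsilon)\ell)^n$ is positive for $\ell<1/(H-\varepsilon)$, so equality in the second forces $\kappa_{\max}=H$, and all principal curvatures equal $H$.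

\emph{Step 2: each component $S$ of $\Sigma$ is a geodesic sphere.} By \eqref{eq:weingarten}, $d\nu=H\,dX$. In local coordinates the symmetry of $\partial_i\partial_j\nu$ gives $(\partial_iH)\,\partial_jX=(\partial_jH)\,\partial_iX$, and for $i\ne j$ the vectors $\partial_iX,\partial_jX$ are independent. So $dH=0$; this is where $n\ge2$ is used. Thus $H=\kappa$ is constant on $S$, and so is the vector $C=\nu-\kappa X$, which satisfies $\langle X,C\rangle=\kappa$ and $\langle C,C\rangle=1-\kappa^2$. At a maximum point of $V|_S$ we have $r>0$, the gradient $W$ is normal so that $|u|=\sinh r$, and $\nabla^2_\Sigma V=(V-\kappa u)g\le0$. Hence $|\kappa|\ge\coth r>1$. Write $|\kappa|=\coth R$. Then $\langle C,C\rangle=-1/\sinh^2R$, so $C=\mp c/\sinh R$ with $c\in\mathbb{H}^{n+1}$. Since $\phi_c>0$, the relation $\langle X,C\rangle=\kappa$ reads $\pm\phi_c/\sinh R=\kappa$; thus the upper sign occurs for $\kappa>0$, the lower for $\kappa<0$, and $\phi_c=\cosh R$ on $S$ in both cases. So $S$ is a compact $n$-dimensional submanifold of the sphere with center $c$ and radius $R$. Being open and closed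 in this connected sphere, it equals the sphere. Comparing $\nu=\kappa X+C$ with \eqref{eq:sphere} gives $\nu=N$ if $\kappa>0$ and $\nu=-N$ if $\kappa<0$.

\emph{Step 3: $\nu=N$ on each component.} Suppose $\nu=-N$, so that $H=-\coth R>\varepsilon$. Choose a unit vector $\zeta\in c^\perp$ with $\langle\zeta,p\rangle=0$ and let $x=\cosh R\,c+\sinh R\,\zeta$. By \eqref{eq:VWu} and \eqref{eq:sphere}, $V(x)=\cosh R\,V(c)$ and $u(x)=\langle N,p\rangle=-\sinh R\,V(c)$. Then $f(x)=V(c)(\cosh R+\varepsilon\sinh R)>0$ gives $-\coth R<\varepsilon$, a contradiction.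

\emph{Step 4: $\Omega$ is a ball.} Let $B$ be the open ball bounded by a component $S$. The connected set $\Omega$ is disjoint from $S$ and, by Step~3, contains points of $B$ near $S$. Hence $\Omega\subset B$. If $S'$ is a second component with ball $B'$, then $S\subset\overline\Omega\subset\overline{B'}$. Every point of $\overline B$ lies on a geodesic segment with endpoints on $S$, and $\overline{B'}$ is convex, so $\overline B\subset\overline{B'}$. By symmetry the two balls coincide and $S=S'$. Thus $\partial\Omega=\partial B$, the set $\Omega$ is open and closed in $B$, and $\Omega=B$. This proves Theorem~\ref{thm:all}, and with it Theorem~\ref{thm:main}. \qed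

\begin{remark}[The hypothesis $H>\varepsilon$]
It is used in Lemma~\ref{lem:cover}, to place the focus of the touching ball at a positive value of $\ell$, and in \eqref{eq:chain2}. For connected $\Sigma$ and $\varepsilon\le1$ it is forced by the requirement that the integrand of \eqref{eq:HK} be defined: at a point of $\overline\Omega$ farthest from $p$ we have $u=\sinh r$ and $Vg-uh\le0$, so $H\ge\coth r>1$, and then $H\ne\varepsilon$ everywhere implies $H>\varepsilon$ everywhere.
\end{remark}

\begin{remark}[The hypothesis $f>0$]
In the inequality it only removes the absolute value in Lemma~\ref{lem:jacobian}. In the equality case it cannot be dropped. Let $\Omega=\{a<r<b\}$ and $\varepsilon<-\coth a$. Then $H>\varepsilon$ on both boundary spheres. On the inner one $H=-\coth a$, $u=-\sinh a$, and $f=\cosh a+\varepsilon\sinh a<0$, so $f/(H-\varepsilon)=-\sinh a$; on the outer one $f/(H-\varepsilon)=\sinh b$. Both sides of \eqref{eq:HK} equal $(\sinh^{n+1}b-\sinh^{n+1}a)\,|\mathbb{S}^n|$, although $\Omega$ is not a ball.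
\end{remark}

\section{Sub-static manifolds}\label{sec:substatic}

Let $M,V,W,\varepsilon,\Omega$ be as in Theorem~\ref{thm:substatic}. There is no linear projection and no explicit family of test spheres any more. We first describe the segments of Section~\ref{sec:sweep} intrinsically, as the trajectories of a flow of hypersurfaces with a monotone quantity, and then replace the touching balls by a variational problem.

The boundary $\Sigma$ is nonempty, for otherwise $\operatorname{div}W=(n+1)V>0$ would integrate to zero over the closed manifold $\Omega$. Fix a connected, relatively compact open set $U\supset\overline\Omega$ with $V>|\varepsilon||W|$ on $\overline U$. On $U$ we have $V>0$ and $V-\varepsilon\langle W,N\rangle>0$ for every unit vector $N$.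

\subsection*{The flow and its monotone quantity}
The condition $\mathcal{L}_W\bar g=2V\bar g$ says that the symmetric part of $\bar\nabla W$ is $V\,\mathrm{id}$, so $\bar\nabla W=V\,\mathrm{id}+B$ with $B$ skew-symmetric.

\begin{lemma}\label{lem:evolution}
Let $\Sigma'$ be an $n$-manifold and $X_t:\Sigma'\to U$, $t\in[0,T)$, a smooth family of immersions with smooth unit normal $\nu$ and velocity $X'=-V\nu+\varepsilon W$. Let $J>0$ be the ratio of the area element of $X_t$ to that of $X_0$, let $|h|^2=\sum_i\kappa_i^2$, and put
\[
f=V-\varepsilon u,\qquad E=P(\nu,\nu)+V\bigl(|h|^2-nH^2\bigr)\ge0 .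
\]
Then $D_t\nu=\nabla^\Sigma V+\varepsilon B\nu$, where $D_t$ is the covariant derivative along $t\mapsto X_t(x)$ and $\nabla^\Sigma V$ is the tangential part of $\bar\nabla V$, and
\begin{equation}\label{eq:evol}
J'=-nV(H-\varepsilon)J,\qquad f'=(\varepsilon V-V_\nu)f,\qquad H'=(H-\varepsilon)(HV-V_\nu)+\frac En .
\end{equation}
If $H>\varepsilon$ at $(x,0)$, then $H>\varepsilon$ at $(x,t)$ for all $t\in[0,T)$, and $q=fJ/(H-\varepsilon)>0$ satisfies
\begin{equation}\label{eq:q}
q'=-(n+1)VfJ-\frac{fJE}{n(H-\varepsilon)^2}.
\end{equation}
\end{lemma}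

\begin{proof}
We have $E\ge0$ by \eqref{eq:substatic}, $V>0$ and the Cauchy--Schwarz inequality. Let $E_1,\dots,E_n$ be an orthonormal tangent frame of $X_t$.

\emph{Area.} The first variation of area gives $(\log J)'=\sum_i\langle\bar\nabla_{E_i}X',E_i\rangle=-V\sum_ih(E_i,E_i)+n\varepsilon V$, because $\langle BE_i,E_i\rangle=0$.

\emph{Normal.} For $Y=dX_t(e)$ with $e$ fixed we have $D_tY=\bar\nabla_YX'$. Differentiating $\langle\nu,Y\rangle=0$,
\[
\langle D_t\nu,Y\rangle=-\langle\nu,\bar\nabla_YX'\rangle=Y(V)-\varepsilon\langle\nu,BY\rangle=\langle\nabla^\Sigma V+\varepsilon B\nu,Y\rangle .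
\]
Both $D_t\nu$ and $\nabla^\Sigma V+\varepsilon B\nu$ are orthogonal to $\nu$, so they agree.

\emph{The function $f$.} We have $\langle X',\nu\rangle=-f$, $\langle BX',\nu\rangle=\varepsilon\langle BW,\nu\rangle=-\varepsilon\langle W,B\nu\rangle$ and $\langle W,\nabla^\Sigma V\rangle=W(V)-uV_\nu$. Hence
\[
u'=V\langle X',\nu\rangle+\langle BX',\nu\rangle+\langle W,\nabla^\Sigma V\rangle+\varepsilon\langle W,B\nu\rangle=-Vf+W(V)-uV_\nu .
\]
With $V'=-VV_\nu+\varepsilon W(V)$ the terms $W(V)$ cancel, and $f'=-VV_\nu+\varepsilon Vf+\varepsilon uV_\nu=(\varepsilon V-V_\nu)f$.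

\emph{Mean curvature.} The value of $H$ at a point is a smooth function of the $2$-jet of the immersion, so $H'$ is linear in the velocity, and the two summands of $X'$ may be treated separately. For a normal velocity $\psi\nu$ the standard formula is $nH'=-\Delta_\Sigma\psi-(|h|^2+\mathrm{Ric}(\nu,\nu))\psi$. Take $\psi=-V$ and use $\Delta_\Sigma V=\bar\Delta V-\bar\nabla^2V(\nu,\nu)-nHV_\nu$; the contribution to $H'$ is
\[
\tfrac1n\bigl(P(\nu,\nu)+V|h|^2\bigr)-HV_\nu=\tfrac1nE+VH^2-HV_\nu .
\]
For the velocity $W$, let $\theta_s$ be its local flow. Then $\theta_s^*\bar g=e^{2\varphi_s}\bar g$ with $\varphi_0=0$ and $\partial_s\varphi_s|_{s=0}=V$. The mean curvature of the moved hypersurface in $\bar g$ is that of the fixed one in $\theta_s^*\bar g$, namely $e^{-\varphi_s}(H+\partial_\nu\varphi_s)$ by \eqref{eq:conformal}, with derivative $-VH+V_\nu$. Adding $\varepsilon$ times this term gives $H'=\frac1nE+VH^2-HV_\nu-\varepsilon VH+\varepsilon V_\nu$, which is the last equation in \eqref{eq:evol}.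

\emph{The quotient.} The function $(H-\varepsilon)\exp\bigl(-\int_0^t(HV-V_\nu)\bigr)$ has nonnegative derivative, so $H-\varepsilon$ stays positive. Then
\[
(\log q)'=(\varepsilon V-V_\nu)-nV(H-\varepsilon)-(HV-V_\nu)-\frac{E}{n(H-\varepsilon)}=-(n+1)V(H-\varepsilon)-\frac{E}{n(H-\varepsilon)},
\]
and multiplying by $q$ gives \eqref{eq:q}.
\end{proof}

At $t=0$ the quantity $q$ is the integrand of \eqref{eq:HK}, and $VfJ$ is the rate at which weighted volume is swept out, since $f$ is the inward normal speed. So \eqref{eq:q} is the infinitesimal form of the inequality. The expression $HV-V_\nu$, which static convexity would make nonnegative, does occur in \eqref{eq:evol}. It occurs as a coefficient of $H-\varepsilon$, where its sign cannot destroy positivity, and its part $V_\nu$ cancels in $q$.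

\begin{remark}[The trajectories in hyperbolic space]
In $\mathbb{H}^{n+1}$ we have $B=0$, $V_\nu=u$ and $\nabla^\Sigma V=W-u\nu$. The flat derivative of $\nu$ is $\nu'=D_t\nu+\langle\nu,X'\rangle X=-p-u\nu+\varepsilon uX$. For $Z=\nu-\varepsilon X$ this gives
\[
X'=-VZ-\varepsilon p,\qquad Z'=(\varepsilon V-u)Z+(\varepsilon^2-1)p .
\]
Apply $\pi$, which kills $p$. With $\omega=\exp\int_0^t(\varepsilon V-u)$ and $\ell=\int_0^tV\omega$ we get $\pi(Z)=\omega\,\pi(Z(0))$ and $\pi(X_t(x))=\pi(x)-\ell\,\pi(Z(0))=\Phi(x,\ell)$. The segments \eqref{eq:Phi} are the trajectories of the flow, with a change of time that depends on $x$.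
\end{remark}

The difficulty is that the flow stops being an immersion before $\Omega$ is covered. We need to continue the trajectories individually, and to know that every point of $\Omega$ lies on a trajectory along which the flow has so far remained an immersion. Both follow once the trajectories are seen to solve a minimization problem.

\subsection*{A Randers metric}
The possible velocities at a point $z\in U$ form the sphere $\mathcal{I}_z=\{VN+\varepsilon W:|N|=1\}\subset T_zM$ with center $\varepsilon W$ and radius $V$. The hypothesis $V>|\varepsilon||W|$ says that it encloses the origin, so that every direction is available; this is why it is needed on all of $\overline\Omega$. Let $F(z,v)$ be the time needed to realize the displacement $v$, that is, the positively $1$-homogeneous function with $\{F(z,\cdot)=1\}=\mathcal{I}_z$. Solving $|v-F\varepsilon W|=FV$ gives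
\[
F(z,v)=\frac{\sqrt{\varepsilon^2\langle v,W\rangle^2+a|v|^2}-\varepsilon\langle v,W\rangle}{a},\qquad a=V^2-\varepsilon^2|W|^2>0 .
\]
This is a Randers metric, a smooth strongly convex Finsler metric on $U$ \cite{BRS}: it is smooth for $v\ne0$, and $\frac12F^2$ has positive definite Hessian in $v$. In general $F(-v)\ne F(v)$. On $U$ it is bounded above and below by positive multiples of $|v|$. Let $d_F(z,z')$ be the infimum of the lengths $\int F(\gamma,\gamma')\,dt$ of piecewise smooth curves in $U$ from $z$ to $z'$. It is continuous, positive for $z\neq z'$, satisfies $d_F(z,z'')\le d_F(z,z')+d_F(z',z'')$, and need not be symmetric. A \emph{geodesic} is a smooth curve with nonzero velocity that satisfies the Euler--Lagrange equation $\frac{d}{dt}F_v=F_z$ in charts. We use one textbook fact \cite{BCS}.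

\medskip\noindent\textbf{Local minimizers.} \emph{Every point of $U$ has a neighborhood $O\subset U$ such that $d_F$ is smooth on $\{(z,z')\in O\times O:z\ne z'\}$, and for $z\ne z'$ in $O$ there is, up to reparametrization, exactly one piecewise smooth curve in $U$ from $z$ to $z'$ of length $d_F(z,z')$; it is a geodesic.}

\medskip
The dual norm on covectors is
\[
\mathcal{H}(z,\zeta)=\max_{v\in\mathcal{I}_z}\zeta(v)=V|\zeta|+\varepsilon\,\zeta(W),
\]
positive and smooth for $\zeta\ne0$, and the maximum is attained only at $\mathcal{H}_\zeta=V\zeta^\sharp/|\zeta|+\varepsilon W\in\mathcal{I}_z$. Here $\zeta^\sharp$ is the vector dual to $\zeta$ under $\bar g$, and $N^\flat$ will denote the covector dual to $N$.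

\begin{lemma}\label{lem:legendre}
\textup{(a)} For $v\in\mathcal{I}_z$ there is exactly one covector $\zeta$ with $\mathcal{H}(z,\zeta)\le1$ and $\zeta(v)=1$. It equals $F_v(z,v)$ and satisfies $\mathcal{H}=1$, $\mathcal{H}_\zeta=v$.
\textup{(b)} If $\gamma$ is a geodesic with $F(\gamma,\gamma')=1$, then $(\gamma,\zeta)$ with $\zeta=F_v(\gamma,\gamma')$ solves Hamilton's equations $z'=\mathcal{H}_\zeta$, $\zeta'=-\mathcal{H}_z$ on $\{\mathcal{H}=1\}$.
\end{lemma}

\begin{proof}
(a) If $\mathcal{H}(\zeta)\le1=\zeta(v)$, then $v$ attains the maximum, so $\mathcal{H}(\zeta)=1$ and $\mathcal{H}_\zeta=v$. The second equation determines $\zeta/|\zeta|$ and the first determines $|\zeta|$. For $\zeta=F_v(z,v)$, homogeneity gives $\zeta(v)=F(v)=1$, and convexity gives $F(w)\ge F(v)+\zeta(w-v)=\zeta(w)$ for all $w$, so $\mathcal{H}(\zeta)\le1$.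

(b) The first equation is part of (a). Since $F_v$ is $0$-homogeneous in $v$, (a) gives $\mathcal{H}(z,F_v(z,v))=1$ for all $z$ and $v\neq0$. Differentiating in $z^j$ in a chart, at a point with $F=1$, gives $0=\mathcal{H}_{z^j}+v^kF_{v^kz^j}=\mathcal{H}_{z^j}+F_{z^j}$. So the Euler--Lagrange equation $\zeta'=F_z$ is $\zeta'=-\mathcal{H}_z$.
\end{proof}

For $x\in\Sigma$ the covector $-\nu^\flat/f$ satisfies $\mathcal{H}=(V-\varepsilon u)/f=1$. Let $(\Psi(x,t),\zeta(x,t))$ be the solution of Hamilton's equations over $U$ starting at $(x,-\nu^\flat/f)$. It is smooth on an open set $D\subset\Sigma\times\mathbb{R}$ whose slices are intervals containing $0$. Since $\mathcal{H}$ is conserved, $\mathcal{H}=1$ along it, and $\partial_t\Psi=\mathcal{H}_\zeta$ has $F=1$. For $e\in T_x\Sigma$ put, in a chart, $\xi=\partial_e\Psi$ and $\eta=\partial_e\zeta$. Differentiating $\mathcal{H}=1$ and $\zeta\cdot\mathcal{H}_\zeta=\mathcal{H}=1$ in the direction $e$ gives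
\begin{equation}\label{eq:constraints}
\mathcal{H}_z\cdot\xi+\eta\cdot\mathcal{H}_\zeta=0,\qquad \eta\cdot\mathcal{H}_\zeta+\zeta\cdot\partial_e\mathcal{H}_\zeta=0 .
\end{equation}
Hence $(\zeta\cdot\xi)'=-\mathcal{H}_z\cdot\xi+\zeta\cdot\partial_e\mathcal{H}_\zeta=0$, and since $\zeta(x,0)$ annihilates $T_x\Sigma$,
\begin{equation}\label{eq:conormal}
\zeta\cdot\xi=0\quad\text{on }D .
\end{equation}
So wherever $\Psi(\cdot,t)$ is an immersion, $\nu:=-\zeta^\sharp/|\zeta|$ is a unit normal, it extends the outward normal of $\Sigma$, and $\partial_t\Psi=-V\nu+\varepsilon W$. The map $\Psi$ continues the flow of Lemma~\ref{lem:evolution} along each trajectory.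

\subsection*{Minimizing trajectories}
Let $d(z)=\min_{x\in\Sigma}d_F(x,z)$ for $z\in U$, a continuous function with $d(z')\le d(z)+d_F(z,z')$, and put
\[
A^*=\{(x,t)\in D:\ t>0,\ d(\Psi(x,t))=t\}.
\]
This set is closed in $D\cap\{t>0\}$, hence Borel. Let $(x,T)\in A^*$ and $\gamma=\Psi(x,\cdot)$. Unit speed gives $d(\gamma(s))\le s$ and $d_F(\gamma(s),\gamma(t))\le t-s$ for $0\le s\le t\le T$. Since $T=d(\gamma(T))\le d(\gamma(s))+d_F(\gamma(s),\gamma(t))+d_F(\gamma(t),\gamma(T))\le T$,
\begin{equation}\label{eq:calibrated}
d(\gamma(s))=s,\qquad d_F(\gamma(s),\gamma(t))=t-s\qquad(0\le s\le t\le T).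
\end{equation}
So the slice of $A^*$ over $x$ is an interval $(0,\tau(x))$ or $(0,\tau(x)]$, with $\tau(x)=0$ if it is empty. The next two lemmas take the place of Lemma~\ref{lem:cover}.

\begin{lemma}\label{lem:cover2}
$\Omega\subset\Psi(A^*)$.
\end{lemma}

\begin{proof}
Let $y\in\Omega$ and $T=d(y)>0$. Take curves in $U$ from $\Sigma$ to $y$ with lengths tending to $T$, and keep of each only the part after its last point on $\Sigma$. These parts lie in the compact set $\overline\Omega$, and their lengths $T_j$ still tend to $T$. Parametrized on $[0,T]$ proportionally to $F$-length, they satisfy $d_F(\gamma_j(s),\gamma_j(t))\le(T_j/T)(t-s)$ for $s\le t$, so they are equi-Lipschitz. By the Arzel\`a--Ascoli theorem a subsequence converges to $\gamma:[0,T]\to\overline\Omega$ with $x:=\gamma(0)\in\Sigma$, $\gamma(T)=y$ and $d_F(\gamma(s),\gamma(t))\le t-s$. The argument for \eqref{eq:calibrated} applies word for word and gives $d_F(\gamma(s),\gamma(t))=t-s$.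

Let $s<\sigma<t$ with $\gamma([s,t])$ in a neighborhood $O$ as above. The minimizer from $\gamma(s)$ to $\gamma(\sigma)$ followed by the one from $\gamma(\sigma)$ to $\gamma(t)$ has length $t-s$, so it is the minimizer from $\gamma(s)$ to $\gamma(t)$, and $\gamma(\sigma)$ is its point at arclength $\sigma-s$. Thus $\gamma$ is locally, hence globally, a unit speed geodesic, of length $T$. Let $\zeta=F_v(\gamma,\gamma')$.

Given $e\in T_x\Sigma$, vary $\gamma$ in $U$ through curves from $\Sigma$ to $y$, with variation field $Y$ satisfying $Y(0)=e$, $Y(T)=0$. All these curves have length at least $T$, and the first variation of length is $[\zeta\cdot Y]_0^T+\int_0^T(F_z-\frac{d}{dt}F_v)\cdot Y\,dt=-\zeta(0)\cdot e$. So $\zeta(0)=b\,\nu^\flat$ with $b\neq0$. If $b>0$, then $\gamma'(0)=V\nu+\varepsilon W$ has normal component $V+\varepsilon u>0$, and $\gamma$ leaves $\overline\Omega$. Hence $b<0$, and $\mathcal{H}=1$ gives $b=-1/f$. By Lemma~\ref{lem:legendre}(b) and uniqueness for ordinary differential equations, $\gamma=\Psi(x,\cdot)$ on $[0,T]$, and $(x,T)\in A^*$.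
\end{proof}

\begin{lemma}\label{lem:nofocal}
If $0\le t_0<\tau(x)$, then $\Psi(\cdot,t_0)$ is an immersion at $x$.
\end{lemma}

The idea is that of the touching ball: the level sets of the distance to a point slightly further along the trajectory are smooth barriers for the moving hypersurface, and they bound its curvature on the side on which a focal point would make it blow up.

\begin{proof}
For $t_0=0$ the map is the inclusion. Let $t_0>0$, $\gamma=\Psi(x,\cdot)$, and suppose $\xi(t_0)=0$ for some $e\ne0$. Choose $t_1\in(t_0,\tau(x))$ with $\gamma(t_1)$ in a neighborhood $O$ of $\gamma(t_0)$ as above, and set $\phi(z)=t_1-d_F(z,\gamma(t_1))$. By \eqref{eq:calibrated}, $\gamma(t_1)\ne\gamma(t_0)$, so $\phi$ is smooth near $\gamma(t_0)$. It has three properties there.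
\begin{itemize}
\item $\phi\le d$, because $t_1=d(\gamma(t_1))\le d(z)+d_F(z,\gamma(t_1))$.
\item $\phi(\gamma(t))=t$ for $t$ near $t_0$, by \eqref{eq:calibrated}.
\item $d\phi=\zeta$ along $\gamma$. Indeed, $\phi(z')-\phi(z)\le d_F(z,z')$ by the triangle inequality, so $d\phi(v)\le F(v)$ for all $v$, that is, $\mathcal{H}(d\phi)\le1$; also $d\phi(\gamma')=1$. The covector $\zeta$ satisfies $\mathcal{H}(\zeta)=1=\zeta(\gamma')$ as well, and Lemma~\ref{lem:legendre}(a) gives equality.
\end{itemize}
Let $x(s)$ be a curve in $\Sigma$ with $x(0)=x$, $x'(0)=e$, and let $c(s,t)=\Psi(x(s),t)$, read in a chart around $\gamma(t_0)$. For $(s,t)$ near $(0,t_0)$ the point $(x(s),t)$ lies in $D$, and unit speed gives $d(c(s,t))\le t$. Hence $G(s,t)=t-\phi(c(s,t))\ge0$ with $G(0,t)=0$, so that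
\[
0\le G_{ss}(0,t)=-\phi_{jk}\xi^j\xi^k-\zeta\cdot c_{ss} .
\]
By \eqref{eq:conormal}, $\zeta(x(s),t)\cdot c_s(s,t)=0$ for all $s$; differentiating at $s=0$ gives $\eta\cdot\xi+\zeta\cdot c_{ss}=0$. Therefore
\[
\eta\cdot\xi-\phi_{jk}\xi^j\xi^k\ \ge\ 0\qquad\text{for $t$ near $t_0$.}
\]
Since $\xi(t)=(t-t_0)\xi'(t_0)+O((t-t_0)^2)$, the left side is $(t-t_0)\,\eta(t_0)\cdot\xi'(t_0)+O((t-t_0)^2)$. It is nonnegative on both sides of $t_0$, so $\eta\cdot\xi'=0$ at $t_0$. Linearizing $z'=\mathcal{H}_\zeta$ gives $\xi'=\mathcal{H}_{\zeta z}\xi+\mathcal{H}_{\zeta\zeta}\eta$, which at $t_0$ is $\mathcal{H}_{\zeta\zeta}\eta$. The form $\mathcal{H}_{\zeta\zeta}$ is $V$ times the Hessian of the Euclidean norm $|\zeta|$, positive semidefinite with kernel $\mathbb{R}\zeta$. Thus $\eta(t_0)=b\zeta$, and the first equation in \eqref{eq:constraints} gives $0=b\,\zeta\cdot\mathcal{H}_\zeta=b$. So the differential of the Hamiltonian flow, which is invertible, maps the initial variation to $(\xi,\eta)(t_0)=0$. This forces $e=\xi(0)=0$, a contradiction.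
\end{proof}

\subsection*{Proof of Theorem~\ref{thm:substatic}}
Fix $x\in\Sigma$ and $0<t<\tau(x)$. Being an immersion is an open condition, so by Lemma~\ref{lem:nofocal} and compactness of $[0,t]$ the maps $\Psi(\cdot,s)$, $0\le s\le t$, are immersions of a fixed neighborhood of $x$. Lemma~\ref{lem:evolution} applies; this is where $P\ge0$ and $H>\varepsilon$ enter. Integrating \eqref{eq:q} over $[0,t]$, dropping $q(t)>0$, and letting $t\to\tau(x)$,
\begin{equation}\label{eq:fiber}
(n+1)\int_0^{\tau(x)}VfJ\,dt+\int_0^{\tau(x)}\frac{fJE}{n(H-\varepsilon)^2}\,dt\ \le\ q(x,0)=\frac{V-\varepsilon u}{H-\varepsilon}(x).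
\end{equation}
This holds trivially if $\tau(x)=0$. For $t<\tau(x)$ we have $|\det d\Psi|=fJ$, the area ratio times the normal speed $|\langle\partial_t\Psi,\nu\rangle|=f$. By Lemma~\ref{lem:cover2}, the area formula with $w=V$ on $U$, Tonelli's theorem (the endpoint $\tau(x)$ of a slice has measure zero) and \eqref{eq:fiber},
\[
(n+1)\int_\Omega V\,dv\ \le\ \int_\Sigma(n+1)\int_0^{\tau(x)}VfJ\,dt\,d\mu\ \le\ \int_\Sigma\frac{V-\varepsilon u}{H-\varepsilon}\,d\mu ,
\]
which is \eqref{eq:HK}.

If equality holds, then $(n+1)\int_0^{\tau(x)}VfJ\,dt=q(x,0)$ for almost every $x$. For such $x$ we have $\tau(x)>0$ because $q(x,0)>0$, and the second integral in \eqref{eq:fiber} vanishes. Its integrand is continuous and nonnegative on $[0,\tau(x))$, so $E(x,0)=0$. By continuity $E=0$ on all of $\Sigma$. Both summands of $E$ are nonnegative and $V>0$, so $P(\nu,\nu)=0$ and $|h|^2=nH^2$, which means that $\Sigma$ is umbilic. \qed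

\begin{remark}
In $\mathbb{H}^{n+1}$ the condition $V>|\varepsilon||W|$ reads $|\varepsilon|\tanh r<1$. For $|\varepsilon|\le1$ it always holds, so Theorem~\ref{thm:substatic} gives a second proof of the inequality in Theorem~\ref{thm:main}. For $|\varepsilon|>1$ it confines $\overline\Omega$ to a ball around $p$, whereas Theorem~\ref{thm:all} asks only for $V-\varepsilon u>0$ on $\Sigma$, a condition on the single direction $\nu$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BCS}
Bao, Chern and Shen, \emph{An Introduction to Riemann--Finsler Geometry}.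

\bibitem{BRS}
Bao, Robles and Shen, \emph{J. Differential Geom.} 66 (2004).

\bibitem{LWX}
Haizhong Li, Yong Wei and Botong Xu, \emph{New Heintze-Karcher type inequalities in sub-static warped product manifolds}, arXiv:2504.15109 (2025).

\end{thebibliography}
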